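# A two-dimensional compactum whose extension dimension has no countable realization

## 1. Extension types, and compacta of dimension at most one

Throughout, maps are continuous. A *complex* is a simplicial complex, possibly infinite, all of whose simplices are closed, with the metric topology. Writing $\lambda_v$ for the barycentric coordinates, this is the topology of the metric $d(x,y)=\sum_v|\lambda_v(x)-\lambda_v(y)|$. It is also the initial topology of the functions $\lambda_v$: if $\lambda_v(x')\to\lambda_v(x)$ for the finitely many $v$ in the carrier of $x$, then those coordinates of $x'$ have sum tending to $1$, so the remaining mass of $x'$ tends to $0$ and $d(x,x')\to0$. Hence a map into a complex is continuous as soon as its coordinates are, and simplicial maps are continuous. A complex is *countable* if it has countably many simplices. Every complex is an ANR.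

**Definition (absolute extensor).** Let $X$ be a metrizable compactum and $L$ a complex. We write $L\in AE(X)$ if every map $f:A\to L$ from a closed subset $A\subseteq X$ extends to a map $X\to L$.

A one-point complex is an absolute extensor for every $X$. The empty complex is one only for $X=\emptyset$, because the empty map must extend. The two-point complex $S^0$ is not in $AE([0,1])$: send the two endpoints to different points.

**Definition (extension types).** For complexes $L,K$ put $L\le K$ if, for every metrizable compactum $X$, $L\in AE(X)$ implies $K\in AE(X)$. Put $L\sim K$ if $L\le K$ and $K\le L$. The class $[L]$ is the extension type of $L$, and $[L]\le[K]$ means $L\le K$.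

So a small type is one that is hard to be an extensor of. A useful example: if $K'$ is a retract of $K$, then $K\le K'$. Indeed, extend $f:A\to K'\subseteq K$ to a map into $K$ and retract.

**Definition (extension dimension).** A metrizable compactum $X$ has extension dimension $\operatorname{e-dim}X=[L]$ if $L\in AE(X)$ and $[L]\le[K]$ for every complex $K\in AE(X)$. It is *realized* by a complex $K$ if $\operatorname{e-dim}X=[K]$.

We recall three textbook facts. First, $S^n\in AE(Z)$ if and only if $\dim Z\le n$; in particular $[S^n]\le[S^{n+1}]$. Second, in a compactum of dimension $\le0$ every nonempty closed subset is a retract, so nonempty complexes are absolute extensors for it. Third (Kuratowski), a nonempty connected complex, being a path-connected ANR, is an absolute extensor for every compactum of dimension $\le1$.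

**Theorem A.** If $X\neq\emptyset$ is a metrizable compactum with $\dim X\le1$, then $\operatorname{e-dim}X$ is $[S^0]$ or $[S^1]$.

**Proof.** Let $\dim X=0$. Then $S^0\in AE(X)$. If $K\in AE(X)$, then $K\ne\emptyset$, because the empty map extends over $X\neq\emptyset$. If now $S^0\in AE(Z)$, then $\dim Z\le0$, so $K\in AE(Z)$ by the second fact. Hence $S^0\le K$, and $\operatorname{e-dim}X=[S^0]$.

Let $\dim X=1$. Then $S^1\in AE(X)$. Let $K\in AE(X)$; again $K\neq\emptyset$. A totally disconnected compactum has dimension $\le0$, so $X$ has a component with two distinct points. If $K$ were disconnected, we could send these two points to different components of $K$, and this map would not extend. So $K$ is connected. If $S^1\in AE(Z)$, then $\dim Z\le1$, so $K\in AE(Z)$ by the third fact. Hence $\operatorname{e-dim}X=[S^1]$. $\square$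

The proof has one pattern. The compactum $X$ forces a condition on $K$ (nonempty, then connected), and one complex satisfying the condition is the hardest of all. What changes in dimension two? The next condition concerns loops in $K$, hence groups, and there is no reason why one small complex should be hardest. The question to be settled comes from Alex Chigogidze and V. V. Fedorchuk, "On some dimensional properties of 4-manifolds", arXiv:math/9908074 (1999): if $X$ is a metrizable compactum and $\operatorname{e-dim}X=[L]$ for some complex $L$, possibly uncountable, is there a *countable* complex $K$ with $\operatorname{e-dim}X=[K]$? The answer is no.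

**Theorem B.** There is a metrizable compactum $X$, $\dim X=2$, such that for every complex $K$
$$K\in AE(X)\iff K\ne\emptyset,\ K\text{ is connected, and }H_1(K;\mathbb Z)\text{ is a torsion group.}\tag{1}$$
There is a complex $L$ with $\operatorname{e-dim}X=[L]$, and no countable complex $K$ satisfies $\operatorname{e-dim}X=[K]$.

By Theorem A, $2$ is the smallest dimension of a counterexample (for $X=\emptyset$ the empty complex realizes the extension dimension).

The exact size is also known to us. Recall that the dominating number $\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$ such that every $u\in\omega^\omega$ is dominated at all but finitely many points by a member of $\mathcal D$; here $\omega=\{0,1,2,\dots\}$.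

**Theorem C.** For this $X$, the least number of simplices of a complex realizing $\operatorname{e-dim}X$ is exactly $\mathfrak d$.

Everything is proved in ZFC. Theorem B occupies Sections 2–11, Theorem C Sections 12–13.

## 2. Pushing maps into finite stages

Some conventions. $[a,b]=aba^{-1}b^{-1}$, and $H_1$ has integer coefficients. The groups $\pi_1$ and $H_1$ of a complex are the combinatorial ones; by Dowker's theorem (the identity from the weak to the metric topology is a homotopy equivalence) they agree with the topological ones. A wedge of complexes at base vertices is the complex obtained by identifying these vertices, with its metric topology. Each summand is a retract of it: send all vertices of the other summands to the base vertex. When we extend $f:A\to K$ with $K\neq\emptyset$, we may assume $A\neq\emptyset$.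

We use Borsuk's homotopy extension theorem constantly: if $A$ is closed in a metrizable space $Z$, $R$ is an ANR, and $f\simeq f':A\to R$, then $f$ extends over $Z$ if and only if $f'$ does. For polyhedral pairs, the homotopy extension property (HEP) holds for arbitrary targets.

The first lemma lets us replace a map of a compactum into a big complex by a map into a finite subcomplex. In the metric topology a compact set need not lie in a finite subcomplex, so this has to be arranged by a homotopy.

**Lemma 1.** For every complex $K$ there is a map $\mu:K\to K$, homotopic to the identity by a homotopy that moves each point inside its carrier simplex (so it preserves every subcomplex), which sends every compact set into a finite subcomplex.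

**Proof.** The idea is to discard small coordinates. Let $m(x)=\max_v\lambda_v(x)>0$; this is $1$-Lipschitz for $d$. Put $u_v=\max(\lambda_v-m/2,0)$.

Fix $x$. Only finitely many $v$ have $\lambda_v(x)\ge m(x)/4$. Let $d(x,x')<m(x)/16$. For every other $v$,
$$\lambda_v(x')<\tfrac14m(x)+\tfrac1{16}m(x)=\tfrac5{16}m(x)<\tfrac{15}{32}m(x)<\tfrac12m(x'),$$
so $u_v(x')=0$. Hence the family $(u_v)$ is locally finite and $S=\sum_vu_v$ is continuous. Moreover $S\ge m/2>0$, by the contribution of a vertex with the largest coordinate. The functions $\mu_v=u_v/S$ are continuous, have sum $1$, and vanish where $\lambda_v$ does, so they are the coordinates of a continuous map $\mu:K\to K$ with $\mu(x)$ in the carrier of $x$. Near each point, $\mu$ takes values in the subcomplex spanned by a finite set of vertices, so by covering, $\mu$ sends each compact set into a finite subcomplex. The homotopy has coordinates $(1-t)\lambda_v+t\mu_v$, which are continuous. $\square$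

The next lemma says that an extension problem on an inverse limit is, up to homotopy, a problem on a finite stage.

**Lemma 2.** Let $X=\varprojlim(Q_i,p_i)$ be the limit of an inverse sequence of metrizable compacta with projections $q_i:X\to Q_i$ and bonding maps $q_i^j:Q_j\to Q_i$. Let $A\subseteq X$ be closed, $R$ a complex, $f:A\to R$. Then there are $i$, an open $U\supseteq q_i(A)$ in $Q_i$, a finite subcomplex $F\subseteq R$ and $g:U\to F$ with $g\circ q_i|_A\simeq f$ in $R$. If $R$ is finite, one may take $F=R$, and then the homotopy is in $F$.

**Proof.** If $A=\emptyset$, take $U=\emptyset$. Otherwise, by Lemma 1 (replace $f$ by $\mu f$) we may assume $f(A)\subseteq F$ with $F$ finite; if $R$ is finite, no change is needed and $F=R$. Embed $F\subset\mathbb R^N$ with a retraction $r:V\to F$ of an open neighborhood.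

The functions $u\circ q_i|_A$ with $i\in\omega$, $u\in C(Q_i)$, form a subalgebra of $C(A)$: for fixed $i$ they do, and these subalgebras increase with $i$. It contains the constants and separates points, because distinct points of $X$ differ in some $Q_i$. By the Stone–Weierstrass theorem, applied to the coordinates of $f$, there are $i$ and $u:Q_i\to\mathbb R^N$ with $|uq_i-f|<\operatorname{dist}(F,\mathbb R^N\setminus V)$ on $A$ (any bound if $V=\mathbb R^N$). Then the segment from $f(a)$ to $uq_i(a)$ lies in $V$ for each $a\in A$, and applying $r$ to these segments gives $f\simeq ruq_i|_A$ in $F$. Put $U=u^{-1}(V)$ and $g=ru|_U$. $\square$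

**Lemma 3.** In Lemma 2 let $f:X\to R$. Then for some $j$ there is $g:Q_j\to R$ with $gq_j\simeq f$.

**Proof.** Take $i,U,g$ from Lemma 2 with $A=X$. For compacta, $\bigcap_{j\ge i}q_i^j(Q_j)=q_i(X)\subseteq U$. This is a decreasing intersection of compact sets inside an open set, so $q_i^j(Q_j)\subseteq U$ for some $j\geq i$. Use $gq_i^j$. $\square$

Here is how these tools solve extension problems in dimension one. Let $X$ be a limit of finite graphs $Q_i$, let $K$ be nonempty and connected, and let $f:A\to K$. Take $i,U,g$ from Lemma 2 and subdivide $Q_i$ so finely that the union $P$ of closed simplices meeting $q_i(A)$ lies in $U$. Keep $g$ on $P$, send the remaining vertices anywhere and the remaining edges to paths. The resulting $g':Q_i\to K$ gives $g'q_i$, which extends $gq_i|_A\simeq f$; now Borsuk's theorem extends $f$.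

For two-dimensional $Q_i$ with triangulation $\tau$ and 1-skeleton $\tau^1$, the same steps define $g'$ on $P\cup\tau^1$. They stop exactly at the 2-simplices $\sigma\not\subseteq P$: the loop $g'|_{\partial\sigma}$ may be essential in $K$. But $X$ is ours to build. Where a loop does not extend over $\sigma$, we can put in the place of $\sigma$ another polyhedron over which it does extend. If a power of the loop is a product of commutators in $\pi_1(K)$, there is an obvious candidate.

## 3. Blocks

**Definition (blocks).** A *block* is a compact connected polyhedron $B$ with $\dim B\le2$ and an oriented circle $\partial B\subseteq B$, a subpolyhedron, of the following form. *Height $0$*: $B=\partial B=S^1$. *Height $h\ge1$*: take $m\ge1$, $k\ge0$, and let $D_{m,k}$ be the presentation complex of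
$$\Big\langle x,a_1,b_1,\dots,a_k,b_k\ \Big|\ x^m=\prod_{j\le k}[a_j,b_j]\Big\rangle .$$
Glue to its circles $a_j,b_j$, by orientation-preserving PL homeomorphisms, the boundaries of blocks $A_j,A_j'$ of height $h-1$, and put $\partial B=x$.

All blocks are triangulable with $\partial B$ a subcomplex. The blocks of height $1$ are exactly the $D_{m,k}$. For example, $D_{1,0}$ is a disk, $D_{2,0}$ is the projective plane with $\partial D_{2,0}$ a projective line, and $D_{1,1}$ is a torus with a hole and $\partial D_{1,1}$ the boundary of the hole. A block with $k=0$ at the top level, such as $D_{m,0}$, is a block of every height $h\ge1$, since nothing has to be glued.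

A loop $\partial B\to M$ *extends over $B$ in $M$* if it extends to a map $B\to M$. By HEP this depends only on its free homotopy class, so we may speak of elements of $\pi_1(M)$ extending over $B$.

**Lemma 4.** Let $M$ be a connected complex, $G=\pi_1(M)$.

(i) If $y^m=\prod_{j\le k}[a_j,b_j]$ in $G$ with $m\geq 1$, and the loops $a_j,b_j$ extend over blocks $A_j,A_j'$ of height $h-1$, then $y$ extends over the block $B$ of height $h$ built from $m,k,A_j,A_j'$.

(ii) If $H_1(M)$ is torsion, then for every $h$ every loop in $M$ extends over some block of height $h$.

**Proof.** (i) Map the wedge of the circles $x,a_j,b_j$ by based loops representing $y,a_j,b_j$. The relation extends this over the 2-cell of $D_{m,k}$, and the hypothesis extends it over $A_j,A'_j$.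

(ii) Induct on $h$; for $h=0$ there is nothing to do. For $h\ge1$, since $G/G'=H_1(M)$ is torsion, some power $y^m$, $m\ge1$, lies in $G'$, so it is a product of commutators $[a_j,b_j]$. By induction the $a_j,b_j$ extend over blocks of height $h-1$. Apply (i). $\square$

A tempting countable candidate for the hardest complex with torsion $H_1$ is the wedge of all $D_{m,k}$. It fails at once: abelianizing the presentation gives $H_1(D_{m,k})=\mathbb Z/m\oplus\mathbb Z^{2k}$, which is not torsion for $k\ge1$. To make it torsion we must cap the circles $a_j,b_j$, and the new circles of the caps, and so on through infinitely many heights, with a choice of $(m,k)$ at each. A countable complex commits itself to countably many such choices. This is where the difficulty, and in the end $\mathfrak d$, comes from.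

## 4. Resolutions

**Definition (resolution).** Let $Q$ be a compact connected polyhedron, $\dim Q\le2$, with a circle $C\subseteq Q$ that is a subpolyhedron. A *resolution of height $h$* is a map $p:Q'\to Q$ obtained as follows. Take a triangulation $\tau$ of $Q$ with $C\subseteq\tau^1$; such triangulations exist and can be arbitrarily fine. Put $Q'=\tau^1\cup\bigcup_\sigma W_\sigma$ over the 2-simplices $\sigma$ of $\tau$, where either $W_\sigma=\sigma$, or $W_\sigma$ is a block of height $h$ with $\partial W_\sigma$ glued PL-homeomorphically to $\partial\sigma$; distinct $W_\sigma$ meet only in $\tau^1$. The map $p$ is the identity on $\tau^1$, and $p(W_\sigma)\subseteq\sigma$; it exists because $\sigma$ is an AR.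

Again $Q'$ is a compact connected polyhedron of dimension $\le2$ containing $C$ as a subpolyhedron, and $p|_C=\mathrm{id}$. So resolutions can be iterated. If $Q=Q_0$ is a 2-simplex with the trivial triangulation and $C=\partial Q_0$, a resolution of height $1$ with a block is just $Q'=D_{m,k}$ with $C=\partial D_{m,k}$. For $D_{2,0}$, $C$ has become an element of order two in $\pi_1(Q')=\mathbb Z/2$.

We need two properties in opposite directions. The first says that groups which do not see the blocks do not see the resolution; the second, that resolutions solve extension problems. Fix an orientation of $C$ once and for all, so that $[C]\in\pi_1(Q,c)$ makes sense for $c\in C$.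

**Lemma 5 (collapse).** Let $p:Q'\to Q$ be a resolution of height $h$, $c\in C$, and $N$ a group such that for every block $B$ of height $h$ every homomorphism $\pi_1(B)\to N$ kills $[\partial B]$. For every $\varphi:\pi_1(Q',c)\to N$ there is $\bar\varphi:\pi_1(Q,c)\to N$ with $\bar\varphi([C])=\varphi([C])$ and $\operatorname{im}\bar\varphi\subseteq\operatorname{im}\varphi$.

**Proof.** Consider the composite $\pi_1(\tau^1,c)\to\pi_1(Q',c)\to N$. It kills every loop $\partial\sigma$ joined to $c$ by a path in $\tau^1$: if $W_\sigma=\sigma$, the loop is already trivial in $Q'$; otherwise $\varphi$ restricts, along the path, to a homomorphism $\pi_1(W_\sigma)\to N$, which kills $[\partial W_\sigma]$ by hypothesis. Since $\pi_1(Q,c)$ is the quotient of $\pi_1(\tau^1,c)$ by the normal closure of these loops, the composite factors through some $\bar\varphi$ on $\pi_1(Q,c)$, and its image lies in $\operatorname{im}\varphi$. As $C\subseteq\tau^1$, the value at $[C]$ is unchanged. $\square$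

**Lemma 6 (extension).** Let $F\subseteq M$ be complexes, $F$ finite, nonempty and connected, $M$ connected, such that every loop in $F$ extends in $M$ over some block of height $h$. Let $Q,C$ be as above, $P'\subseteq Q$ closed and $f:P'\to F$. Then there are a resolution $p:Q'\to Q$ of height $h$ and $G:Q'\to M$ with $G=f\circ p$ on $p^{-1}(P')$.

**Proof.** **Step 1: extend over the 1-skeleton.** Since $F$ is an ANR, $f$ extends to an open $O\supseteq P'$. Choose $\tau$ with $C\subseteq\tau^1$ and so fine that the union $P''$ of all closed simplices meeting $P'$ lies in $O$. This $P''$ is a subcomplex of $\tau$. Extend the map from $P''$ to $f'':P''\cup\tau^1\to F$: send the other vertices anywhere and the other edges to paths, as $F$ is connected.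

**Step 2: choose the pieces.** If $\sigma\subseteq P''$, put $W_\sigma=\sigma$ and $G=f''p$ on $W_\sigma$. If $\sigma\not\subseteq P''$, orient $\partial\sigma$, let $W_\sigma$ be a block of height $h$ over which $f''|_{\partial\sigma}$ extends in $M$, and let $G|_{W_\sigma}$ be such an extension. Put $G=f''$ on $\tau^1$. As $p$ is the identity on $\tau^1$, these definitions agree on $\tau^1$, and $G$ is continuous.

**Step 3: check $G=fp$ over $P'$.** Let $p(w)\in P'$. If $w\in\tau^1$, then $p(w)=w$, and $w$ lies in an edge or vertex that meets $P'$ and hence is contained in $P''$. So $G(w)=f''(w)=f(w)$. If $w\in W_\sigma$, then $p(w)\in\sigma\cap P'$, so $\sigma\subseteq P''$ and $G(w)=f''p(w)=fp(w)$. $\square$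

## 5. Solving countably many extension problems in one limit

We want one limit of resolutions in which all extension problems of a given countable kind are solved. Two facts make the list countable.

(a) For every metrizable compactum $Q$ there is a countable family $\mathcal P$ of closed subsets such that for compact $A'\subseteq U$, $U$ open in $Q$, some $P\in\mathcal P$ has $A'\subseteq\operatorname{int}P\subseteq P\subseteq U$. Take all finite unions of closures of members of a countable base: cover $A'$ by finitely many base sets with closure in $U$.

(b) If $P$ is a metrizable compactum and $F$ a finite complex, the set $[P,F]$ of homotopy classes is countable. Indeed $C(P,F)$ is separable, and sufficiently close maps into the compact ANR $F$ are homotopic.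

**Proposition 7.** Let $(F_n\subseteq M_n)_{n\in\omega}$ be pairs of complexes, $F_n$ finite, nonempty and connected, $M_n$ connected, and let $h:\{1,2,\dots\}\to\{1,2,\dots\}$ be such that for all $n,i$ every loop in $F_n$ extends in $M_n$ over some block of height $h(i)$. Then there is an inverse sequence $Q_0\xleftarrow{p_1}Q_1\xleftarrow{p_2}\cdots$, with $Q_0$ a 2-simplex, $C=\partial Q_0$, and each $p_i$ a resolution of height $h(i)$, whose limit $X$ satisfies: for all $n$ and closed $A\subseteq X$, every $f:A\to F_n$ extends to a map $X\to M_n$.

**Proof.** **Step 1: bookkeeping.** When $Q_i$ is built, fix a family $\mathcal P_i$ for $Q_i$ as in (a). The $i$-tasks are the triples $(P,n,f)$ with $P\in\mathcal P_i$, $n\in\omega$, and $f$ running over representatives of the classes in $[P,F_n]$. By (b) there are countably many; enumerate them, possibly with repetitions, as $t_{i,0},t_{i,1},\dots$. Fix a surjection $\beta:\{1,2,\dots\}\to\omega\times\omega$ such that $\beta(j)=(i,l)$ implies $i<j$. (Take a map hitting each pair infinitely often, and change its value to $(0,0)$ where the condition fails.)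

**Step 2: stage $j$ treats one task.** Let $\beta(j)=(i,l)$ and $t_{i,l}=(P,n,f)$; it is already defined, as $i\leq j-1$. Apply Lemma 6 with height $h(j)$ to $Q_{j-1}$, $P'=(q_i^{j-1})^{-1}(P)$ and $fq_i^{j-1}|_{P'}:P'\to F_n\subseteq M_n$. We get $p_j:Q_j\to Q_{j-1}$ and $G:Q_j\to M_n$ with $G=fq_i^j$ on $(q_i^j)^{-1}(P)$.

**Step 3: every problem is homotopic to a task.** Given $f:A\to F_n$, Lemma 2 with $R=F_n$ gives $i,U$ and $g:U\to F_n$ with $gq_i|_A\simeq f$ in $F_n$. Choose $P\in\mathcal P_i$ with $q_i(A)\subseteq P\subseteq U$, and let $f_*$ be the representative of the class of $g|_P$. Let the task $(P,n,f_*)$ be treated at stage $j$, with map $G$. Since $q_i(A)\subseteq P$, the map $Gq_j:X\to M_n$ restricts on $A$ to $f_*q_i|_A\simeq gq_i|_A\simeq f$. By Borsuk's theorem $f$ extends to $X\to M_n$. $\square$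

In every sequence of resolutions starting with a 2-simplex $Q_0$ and $C=\partial Q_0$, the circle $C$ embeds in the limit as $\{(c,c,c,\dots)\}$, and $q_i|_C=\mathrm{id}_C$. We use this identification from now on.

## 6. The compactum $X$

Let $X$ be the limit given by Proposition 7 for $h\equiv1$ and an enumeration of all pairs $(\partial D_{m,k}\subseteq D_{m,k})$, $m\ge1$, $k\ge0$, triangulated. The hypothesis holds. A loop in $\partial D_{m,k}$ is freely homotopic to $x^d$ with $d\in\mathbb Z$, and $(x^d)^m=\big(\prod_j[a_j,b_j]\big)^d$ is a product of $|d|k$ commutators, because $[a,b]^{-1}=[b,a]$. So it extends over $D_{m,|d|k}$ by Lemma 4(i).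

**Proposition 8.** $X$ satisfies (1), and $\dim X=2$.

**Proof.** **Step 1: the three conditions suffice.** Let $K$ be nonempty and connected with $H_1(K)$ torsion, and $f:A\to K$. We follow the graph argument of Section 2 and use blocks at the point where it stopped. Lemma 2 gives $i,U,g$ with $gq_i|_A\simeq f$. Take a triangulation $\tau$ of $Q_i$ so fine that the union $P$ of closed simplices meeting $q_i(A)$ lies in $U$, and extend $g|_P$ to $g':P\cup\tau^1\to K$.

For a 2-simplex $\sigma\not\subseteq P$, Lemma 4(ii) with height $1$ gives $m,k$, a homeomorphism $\partial\sigma\cong\partial D_{m,k}$ and a map $e_\sigma:D_{m,k}\to K$ extending $g'|_{\partial\sigma}$. The map $q_i^{-1}(\partial\sigma)\to\partial\sigma\cong\partial D_{m,k}$ extends to a map $X\to D_{m,k}$ by Proposition 7. Restrict this extension to $q_i^{-1}(\sigma)$ and compose with $e_\sigma$. The result agrees with $g'q_i$ on $q_i^{-1}(\partial\sigma)$. As $P$ is a subcomplex not containing $\sigma$, we have $\sigma\cap(P\cup\tau^1)=\partial\sigma$, so this is the whole of $q_i^{-1}(\sigma)\cap q_i^{-1}(P\cup\tau^1)$. Distinct $\sigma,\sigma'$ meet inside $\tau^1$. Hence these finitely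 many maps, together with $g'q_i$ on $q_i^{-1}(P\cup\tau^1)$, define a map $X\to K$ on a finite closed cover. It restricts on $A$ to $gq_i|_A\simeq f$, and Borsuk's theorem extends $f$.

**Step 2: $K\in AE(X)$ is nonempty and connected.** The empty map extends over $X\ne\emptyset$, so $K\ne\emptyset$. If $K$ were disconnected, a map sending two points of the connected set $C\subseteq X$ to different components would not extend.

**Step 3: $K\in AE(X)$ has torsion $H_1$.** Let $\omega:C\to K$ be a loop. Extend it over $X$; by Lemma 3 there are $j$ and $g:Q_j\to K$ such that $gq_j$ is homotopic to the extension. Restricting to $C$ gives $g|_C\simeq\omega$. A homomorphism $\varphi:\pi_1(D_{m,k})\to\mathbb Q$ satisfies $m\varphi(x)=0$, so it kills $[\partial D_{m,k}]$. Hence Lemma 5 applies with $N=\mathbb Q$ to $p_j,p_{j-1},\dots,p_1$: a homomorphism $\pi_1(Q_j)\to\mathbb Q$ has the same value at $[C]$ as some homomorphism from $\pi_1(Q_0)=1$, so this value is $0$. An element of the finitely generated group $H_1(Q_j)$ which every homomorphism to $\mathbb Q$ kills is torsion. So $[C]$ is torsion there, and $[\omega]=g_*[C]$ is torsion in $H_1(K)$. Since $K$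 is connected, every class of $H_1(K)$ is represented by a loop, so $H_1(K)$ is torsion.

**Step 4: dimension.** A limit of compact polyhedra of dimension $\le2$ has dimension $\le2$. By (1), $S^1\notin AE(X)$, since $H_1(S^1)=\mathbb Z$. So $\dim X\ge2$. $\square$

## 7. The extension dimension of $X$ exists

**Proposition 9.** Let $L$ be the wedge, at one chosen base vertex each, of all nonempty connected subcomplexes $K$ of the full simplex on $\omega$ with $H_1(K)$ torsion. Then $\operatorname{e-dim}X=[L]$.

**Proof.** $L$ is nonempty and connected, and $H_1(L)=\bigoplus H_1(K)$ is torsion, so $L\in AE(X)$ by (1).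

Let $K'\in AE(X)$, let $Z$ be a metrizable compactum with $L\in AE(Z)$, and $f:A\to K'$ with $A\subseteq Z$ closed and nonempty. By Lemma 1, $f\simeq f'$ with $f'(A)$ in a finite subcomplex $F\subseteq K'$. By (1), $K'$ is connected with torsion $H_1$.

We now put $F$ inside a countable connected subcomplex $K\subseteq K'$ with $H_1(K)$ torsion. Start with a finite connected subcomplex $K_0\supseteq F$. Given a countable connected $K_n$, each of the countably many classes of $H_1(K_n)$ has a nonzero multiple that bounds a finite chain in $K'$. Add the simplices of these chains, with their faces, and countably many edge paths to restore connectedness; this is $K_{n+1}$. Let $K=\bigcup_nK_n$. A class of $H_1(K)$ comes from some $H_1(K_n)$ and becomes torsion in $H_1(K_{n+1})$.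

Since $K$ is countable, it is isomorphic to a wedge summand of $L$, hence to a retract of $L$. As $L\in AE(Z)$, the map $f':A\to K$ extends to a map $Z\to L\to K\subseteq K'$. By Borsuk's theorem $f$ extends to $Z\to K'$. So $L\le K'$ for every $K'\in AE(X)$. $\square$

## 8. A test compactum for a countable complex, and which groups cannot detect it

Suppose $K\in AE(X)$ is countable. To show that $K$ does not realize $\operatorname{e-dim}X$ we need a compactum $Y$ with $K\in AE(Y)$ and a complex $M\in AE(X)$ with $M\notin AE(Y)$. The compactum comes from Proposition 7, and the heights are still ours to choose.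

**Lemma 10.** Let $K\in AE(X)$ be countable. For every $h:\{1,2,\dots\}\to\{1,2,\dots\}$ there is a sequence $Q_0\leftarrow Q_1\leftarrow\cdots$, with $Q_0$ a 2-simplex, $C=\partial Q_0$ and $p_i$ a resolution of height $h(i)$, whose limit $Y$ satisfies $K\in AE(Y)$.

**Proof.** By (1), $K$ is nonempty and connected with $H_1(K)$ torsion. Write $K=\bigcup_nF_n$ with $F_0\subseteq F_1\subseteq\cdots$ finite nonempty connected subcomplexes. By Lemma 4(ii) every loop in $F_n$ extends in $K$ over blocks of every height, so Proposition 7 applies to the pairs $(F_n\subseteq K)$ and $h$. Let $Y$ be the limit. By Lemma 1, a map $f:A\to K$ from a closed $A\subseteq Y$ is homotopic to a map into a finite subcomplex, which lies in some $F_n$. That map extends to $Y\to K$, so $f$ extends by Borsuk's theorem. $\square$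

For $M$ we look for a connected complex with $\pi_1(M)=\Gamma$, where $H_1(\Gamma)$ is torsion, and for an $x\in\Gamma$ such that the loop $C\to M$ representing $x$ does not extend over $Y$. By Lemma 3 this holds once no $\pi_1(Q_i)$ has a homomorphism to $\Gamma$ with $[C]\mapsto x$. The natural tool is Lemma 5, which settled the abelian analogue in Step 3 of Proposition 8. Three natural attempts fail.

First attempt: apply Lemma 5 with $N=\Gamma$. This is impossible at every height. If $1\ne x\in\Gamma$ and $H_1(\Gamma)$ is torsion, then by Lemma 4(ii) the loop $x$ extends in $M$ over some block $B$ of height $h$, which gives $\pi_1(B)\to\Gamma$ with $[\partial B]\mapsto x\ne1$. The same block shows that $\Gamma$ cannot be fixed before the sequence: with the trivial triangulation, $Q_1=B$ is a resolution of $Q_0$. So $\Gamma$ must be built after the $Q_i$.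

Second attempt: a nilpotent $\Gamma$. Take $K=\bigvee_{n\ge1}D_{n,0}$, which is countable and lies in $AE(X)$, since $H_1(K)=\bigoplus\mathbb Z/n$. If $K\in AE(Y)$, then no $x$ of finite order $n$ can be used. The identification $C\cong\partial D_{n,0}\subseteq K$ extends to $Y\to K$, which we retract to $D_{n,0}$; since $x^n=1$, the loop $x$ extends over $D_{n,0}$ in $M$, and the composite extends it over $Y$. But in a nilpotent group with torsion abelianization every element has finite order. Indeed, in the lower central series $\gamma_1=\Gamma$, $\gamma_{i+1}=[\gamma_i,\Gamma]$, the group $\gamma_i/\gamma_{i+1}$ is generated by the values of the $i$-fold commutator map, which is multilinear on the torsion group $\Gamma/\Gamma'$. So all these quotients are torsion, and some power of any element lies in $\gamma_2$, a further power in $\gamma_3$, and so on down to $1$.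

Third attempt: let $\Gamma$ be an increasing union of groups $\Delta_i$ of unitriangular matrices of growing size. Tall blocks are invisible to small unitriangular groups over torsion-free rings (Lemma 11 below), so let the heights grow, $h(i)=i$. A homomorphism from the finitely generated group $\pi_1(Q_i)$ lands in some $\Delta_l$, but $l$ is not bounded in terms of $i$, and blocks of height $i$ are too short for $\Delta_l$. We can bring the size down by arranging that the deep generators of $\Gamma$ vanish modulo a prime power $p^r$. But then the ring is $\mathbb Z/p^r$, where Lemma 11 fails: $D_{p,0}$ is a block of every height $h\ge1$, and the isomorphism $\pi_1(D_{p,0})=\mathbb Z/p\to UT_2(\mathbb Z/p)$ does not kill $[\partial D_{p,0}]$.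

The way out is to choose the exponents $r_i$ one at a time, $r_i$ after $Q_i$. If every $r$ were bad at stage $i$, the finitely many homomorphisms modulo $p^r$, for all $r$, would fit together by compactness into a homomorphism over the $p$-adic integers $\mathbb Z_p$. This ring *is* torsion-free, so Lemma 5 applies and moves the problem down to $Q_{i-1}$, where it has already been excluded.

The first step of this can be done by hand. By Step 3 of Proposition 8 (a block of height $1$ is some $D_{m,k}$), $[C]$ has a finite order $n$ in $H_1(Q_1)$. A homomorphism $\pi_1(Q_1)\to\mathbb Z/p^r$ with $[C]\mapsto1$ forces $p^r\mid n$. So any $r_1$ with $p^{r_1}\nmid n$ excludes it.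

## 9. Tall blocks are invisible to small unitriangular groups

**Lemma 11.** Let $R$ be a commutative ring with torsion-free additive group, $D$ a finite linearly ordered set, $|D|=n\ge2$, and $UT_D(R)$ the group of upper unitriangular $D\times D$ matrices. If $B$ is a block of height $h$ with $2^h\ge n$, every homomorphism $\varphi:\pi_1(B)\to UT_D(R)$ sends $[\partial B]$ to $1$.

For $n=2$ we have $UT_2(R)\cong R$, and the proof for height $1$ is $m\varphi(x)=0$, as before. Each further height doubles the depth at which $\varphi([\partial B])$ must lie.

**Proof.** **Step 1: the filtration.** Let $J_k$ be the set of matrices whose entries vanish except at places at distance $\ge k$ above the diagonal, distance being counted in positions of $D$. Then $J_kJ_l\subseteq J_{k+l}$. Put $N_k=1+J_k$ for $k\geq 1$; this is a normal subgroup of $N_1=UT_D(R)$, and $N_k=1$ for $k\ge n$. If $g=1+a\in N_k$ and $g'=1+b\in N_l$, then $gg'-g'g=ab-ba\in J_{k+l}$, so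
$$[g,g']=1+(gg'-g'g)g^{-1}g'^{-1}\in N_{k+l}.$$
Thus $[N_k,N_l]\subseteq N_{k+l}$. For $k<n$, $(1+a)(1+b)=1+a+b+ab$ with $ab\in J_{2k}\subseteq J_{k+1}$ for $a,b\in J_k$, so reading off the $k$-th superdiagonal is a homomorphism $N_k\to R^{n-k}$ with kernel $N_{k+1}$.

**Step 2: roots stay in $N_k$.** If $y^m\in N_k$ with $m\ge1$, then $y\in N_k$. We may assume $k\le n$, as $N_k=N_n$ for $k\ge n$. If $y\in N_l$ with $1\le l<k$, then $m$ times the image of $y$ in $R^{n-l}$ is the image of $y^m\in N_k\subseteq N_{l+1}$, which is $0$. As $R^{n-l}$ is torsion-free, $y\in N_{l+1}$. Starting with $y\in N_1$ we reach $N_k$.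

**Step 3: induction on height.** We claim $\varphi([\partial B])\in N_{2^h}$ for a block of any height $h$. This is meaningful, as $[\partial B]$ is defined up to conjugacy and $N_{2^h}$ is normal. For $h=0$, $N_1$ is everything. For $h\ge1$, apply the claim to the blocks $A_j,A_j'$ of height $h-1$: $\varphi(a_j),\varphi(b_j)\in N_{2^{h-1}}$. So $\varphi(x)^m=\prod_j[\varphi(a_j),\varphi(b_j)]\in N_{2^h}$ by Step 1, and $\varphi(x)\in N_{2^h}$ by Step 2. If $2^h\ge n$, then $N_{2^h}=1$. $\square$

## 10. Dyadic unitriangular groups

**Proposition 12.** Let $Q_0\leftarrow Q_1\leftarrow\cdots$ be such that $Q_0$ is a 2-simplex, $C=\partial Q_0$, and $p_i:Q_i\to Q_{i-1}$ is a resolution of height $i$ for each $i\ge1$. Then there are a countable group $\Gamma$ with $H_1(\Gamma)$ torsion and $x\in\Gamma$ such that for no $i\ge0$ is there a homomorphism $\pi_1(Q_i)\to\Gamma$ with $[C]\mapsto x$.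

**Proof.** **Step 1: notation.** Fix a prime $p$ and a base point in $C$. Let $D_k=\{j2^{-k}:0\le j\le2^k\}$, so $|D_k|=2^k+1$, and for $a<b$ let $e_{ab}(u)=1+uE_{ab}$, where $E_{ab}$ is the matrix unit. For $a<c<b$,
$$[e_{ac}(u),e_{cb}(v)]=e_{ab}(uv),\qquad e_{ab}(u)^m=e_{ab}(mu).\tag{2}$$
The first identity is the product of $(1+uE_{ac})(1+vE_{cb})=1+uE_{ac}+vE_{cb}+uvE_{ab}$ and $(1-uE_{ac})(1-vE_{cb})=1-uE_{ac}-vE_{cb}+uvE_{ab}$: the terms in $E_{ac}$ and $E_{cb}$ cancel, and the coefficient of $E_{ab}$ is $uv+uv-uv=uv$.

For integers $0=r_0<r_1<\cdots$, still to be chosen, and a dyadic interval $I=[a,b]$ with $a=j2^{-k}$, $b=(j+1)2^{-k}$ in $[0,1]$, put $x_I=e_{ab}(p^{r_k})$; we call $k$ the level of $I$. Let $x=x_{[0,1]}=e_{01}(1)$. Let $\Delta_i\le UT_{D_i}(\mathbb Z)$ be generated by the $x_I$ of level $\le i$; it depends only on $r_0,\dots,r_i$. Let $\Delta_i[r]$ be its image in $UT_{D_i}(\mathbb Z/p^r)$. We write $x$ also for the images of $x$. For example, $\Delta_0\cong\mathbb Z$ is generated by $x$. In $\Delta_1$ we have $[x_{[0,1/2]},x_{[1/2,1]}]=e_{01}(p^{2r_1})=x^{p^{2r_1}}$, so $x$ has become torsion in the abelianization.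

**Step 2: what the exponents must achieve.** We choose the $r_i$ inductively such that for each $i\ge1$

$$\text{there is no homomorphism }\pi_1(Q_i)\to\Delta_{i-1}[r_i]\text{ with }[C]\mapsto x.\tag{3}$$

**Step 3: the choice is possible.** Suppose $r_0,\dots,r_{i-1}$ are chosen, with (3) at the indices $1,\dots,i-1$, and no $r_i>r_{i-1}$ satisfies (3) at $i$. For each $r>r_{i-1}$ let $H_r$ be the set of homomorphisms $\pi_1(Q_i)\to\Delta_{i-1}[r]$ with $[C]\mapsto x$. It is finite, because $\pi_1(Q_i)$ is finitely generated and $\Delta_{i-1}[r]$ is finite, and it is nonempty by assumption. Reduction maps $H_{r+1}\to H_r$, and an inverse sequence of finite nonempty sets has nonempty limit. So there is a homomorphism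
$$\varphi:\pi_1(Q_i)\to\varprojlim_r\Delta_{i-1}[r]\subseteq UT_{D_{i-1}}(\mathbb Z_p),\qquad\varphi([C])=e_{01}(1).$$
Now $\mathbb Z_p$ is torsion-free and $|D_{i-1}|=2^{i-1}+1\le2^i$. So by Lemma 11, with $R=\mathbb Z_p$ and height $i$, the hypothesis of Lemma 5 holds for $p_i$ and $N=UT_{D_{i-1}}(\mathbb Z_p)$. Lemma 5 gives $\bar\varphi:\pi_1(Q_{i-1})\to\varprojlim_r\Delta_{i-1}[r]$ with $\bar\varphi([C])=e_{01}(1)$; its values lie in this subgroup because $\operatorname{im}\bar\varphi\subseteq\operatorname{im}\varphi$.

If $i=1$, then $\pi_1(Q_0)=1$ while $e_{01}(1)\ne1$, a contradiction.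

If $i\ge2$, reduce $\bar\varphi$ modulo $p^{r_{i-1}}$. This gives a homomorphism $\pi_1(Q_{i-1})\to\Delta_{i-1}[r_{i-1}]$ with $[C]\mapsto x$. The generators $x_I$ of level $i-1$ are $e_{ab}(p^{r_{i-1}})\equiv1$ modulo $p^{r_{i-1}}$. Hence $\Delta_{i-1}[r_{i-1}]$ is generated by the $x_I$ of level $\le i-2$; that is, it equals $\Delta_{i-2}[r_{i-1}]$ under the embedding $UT_{D_{i-2}}\subseteq UT_{D_{i-1}}$. So we have a homomorphism $\pi_1(Q_{i-1})\to\Delta_{i-2}[r_{i-1}]$ with $[C]\mapsto x$, which contradicts (3) at $i-1$.

**Step 4: the group.** Let $\Gamma=\bigcup_i\Delta_i$ via the embeddings $UT_{D_i}(\mathbb Z)\subseteq UT_{D_{i+1}}(\mathbb Z)$. It is countable. For $I=[a,b]$ of level $k$ with left and right halves $I',I''$, (2) gives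
$$x_I^{\,p^{2r_{k+1}-r_k}}=e_{ab}(p^{2r_{k+1}})=[x_{I'},x_{I''}],\tag{4}$$
where the exponent makes sense as $2r_{k+1}>r_k$. So the class of each $x_I$ in $H_1(\Gamma)$ is torsion; these classes generate the abelian group $H_1(\Gamma)$, which is therefore torsion.

**Step 5: no homomorphism.** For $i\ge1$, reduction modulo $p^{r_i}$ kills all $x_I$ of level $k\ge i$, because $r_k\ge r_i$. So it maps $\Gamma$ onto the group generated by the images of the $x_I$ of level $\le i-1$, which is $\Delta_{i-1}[r_i]$, with $x\mapsto x$. A homomorphism $\pi_1(Q_i)\to\Gamma$ with $[C]\mapsto x$ would contradict (3). For $i=0$ there is none, since $\pi_1(Q_0)=1$ and $x\ne1$. $\square$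

**Corollary 13.** In Proposition 12 let $Y=\varprojlim Q_i$, and let $M$ be a connected countable complex with $\pi_1(M)\cong\Gamma$ (a triangulated presentation complex). Then $M\in AE(X)$ and $M\notin AE(Y)$.

**Proof.** $H_1(M)=H_1(\Gamma)$ is torsion, so $M\in AE(X)$ by (1). Let $\omega:C\to M$ represent $x$. If $\omega$ extended over $Y$, Lemma 3 would give $j$ and $g:Q_j\to M$ with $g|_C\simeq\omega$. This homotopy is free, so $g_*[C]$ is conjugate to $x$. After an inner automorphism we get a homomorphism $\pi_1(Q_j)\to\Gamma$ with $[C]\mapsto x$, contradicting Proposition 12. $\square$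

## 11. No countable complex realizes the extension dimension of $X$

**Proof of Theorem B.** Propositions 8 and 9 give (1), $\dim X=2$ and $\operatorname{e-dim}X=[L]$. Suppose a countable $K$ satisfies $\operatorname{e-dim}X=[K]$. Then $K\in AE(X)$, and Lemma 10 with $h(i)=i$ gives $Y$ with $K\in AE(Y)$, the limit of a sequence in which $p_i$ is a resolution of height $i$. By Corollary 13 there is a complex $M\in AE(X)$ with $M\notin AE(Y)$. So $K\not\le M$ although $M\in AE(X)$, which contradicts $\operatorname{e-dim}X=[K]$. $\blacksquare$

The proof shows more: for every countable $K\in AE(X)$ there is a countable $M\in AE(X)$ with $K\not\le M$. Then $K\vee M$ is countable and lies in $AE(X)$ by (1). Since $K$ and $M$ are retracts of it, $K\vee M\le K$ and $K\vee M\le M$; the latter and $K\not\le M$ give $K\not\le K\vee M$. So $[K\vee M]<[K]$ strictly.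

## 12. A realization with $\mathfrak d$ simplices

We turn to Theorem C. Three remarks on $\mathfrak d$ will be used. First, $\mathfrak d\ge\aleph_1$: given $f_0,f_1,\dots$, the function $u(k)=1+\max_{n\le k}f_n(k)$ is dominated by none of them. Second, *everywhere* domination gives the same cardinal: add to a dominating family the functions $f+n$, $n\in\omega$. Third, $\omega$ may be replaced as index set by the countable set $\omega^{<\omega}$ of finite sequences. We write $s^\frown N$ for $s$ followed by $N$, $|s|$ for the length of $s$, and $g|n$ for the initial segment of length $n$.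

The wedge $L$ has a summand for every countable complex with torsion $H_1$. To use fewer, we make the capping choices depend on a single number $N$, so that larger $N$ is always at least as good.

**Definition (standard blocks).** $\mathfrak B_N^0=S^1$. For $h\ge1$, $\mathfrak B_N^h$ is the block of height $h$ with $m=N!$, $k=N\cdot N!$ and all $A_j=A_j'=\mathfrak B_N^{h-1}$.

For instance, $\mathfrak B_0^1=D_{1,0}$ is a disk and $\mathfrak B^1_1=D_{1,1}$ is a torus with a hole.

**Lemma 14.** If $M$ is connected with $H_1(M)$ torsion, then for every loop $y$ and every $h$ there is $N_0$ such that $y$ extends in $M$ over $\mathfrak B_N^h$ for all $N\ge N_0$.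

**Proof.** Induct on $h$; $h=0$ is trivial. Let $y^{m_0}=\prod_{j\le k_0}[a_j,b_j]$ in $\pi_1(M)$ with $m_0\ge1$. For $N\ge\max(m_0,k_0)$, $y^{N!}=(y^{m_0})^{N!/m_0}$ is a product of $k_0N!/m_0\le N\cdot N!$ commutators of elements $a_j,b_j$. Pad with trivial commutators $[1,1]$ to get exactly $N\cdot N!$. All elements used belong to the finite set $\{a_j,b_j,1\}$, which does not depend on $N$. By induction all of them extend over $\mathfrak B_N^{h-1}$ for all large $N$. Apply Lemma 4(i). $\square$

**Proposition 15.** $\operatorname{e-dim}X$ is realized by a complex $L'$ with at most $\mathfrak d$ simplices.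

**Proof.** **Step 1: the summands.** For a finite nonempty connected complex $F$ and $s\in\omega^{<\omega}$ define finite connected complexes $T(F,s)$. Let $T(F,\emptyset)=F$. Fix a finite set of edge loops generating $\pi_1(T(F,s))$, and let $T(F,s^\frown N)\supseteq T(F,s)$ be obtained by attaching, for each of these loops, a copy of $\mathfrak B_N^1$ along its boundary, by means of the simplicial mapping cylinder of the loop. So $T(F,s)$ is a subcomplex, each chosen loop is freely homotopic in $T(F,s^\frown N)$ to the boundary of its block, and a map on $T(F,s)$ extends over $T(F,s^\frown N)$ as soon as the images of the chosen loops extend over $\mathfrak B_N^1$ (first extend over the cylinders by their retractions to $T(F,s)$, then over the blocks).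

For $g\in\omega^\omega$ let $T(F,g)=\bigcup_nT(F,g|n)$. It is countable and connected. Its $H_1$ is torsion: a class comes from some $H_1(T(F,g|n))$, which is generated by the chosen loops, and in $H_1(T(F,g|(n+1)))$ each of these is annihilated by $N!$ with $N=g(n)$, because the boundary $x$ of $\mathfrak B_N^1$ satisfies $N!\,[x]=0$ in homology.

**Step 2: the wedge.** Let $\mathcal D$, $|\mathcal D|=\mathfrak d$, be an everywhere dominating family of functions $\omega^{<\omega}\to\omega$. For $\rho\in\mathcal D$ define $g_\rho\in\omega^\omega$ recursively by $g_\rho(n)=\rho(g_\rho|n)$. Let $L'$ be the wedge of all $T(F,g_\rho)$, where $\rho\in\mathcal D$ and $F$ runs over representatives of the countably many isomorphism types of finite nonempty connected complexes. It has at most $\mathfrak d\cdot\aleph_0=\mathfrak d$ simplices, and it is connected with $H_1$ torsion. So $L'\in AE(X)$ by (1).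

**Step 3: the strategy function of an extension problem.** Let $K'\in AE(X)$, let $Z$ be a metrizable compactum with $L'\in AE(Z)$, and $f:A\to K'$ with $A\subseteq Z$ closed and nonempty. By (1), $K'$ is connected with $H_1(K')$ torsion. By Lemma 1 and Borsuk's theorem we may assume $f(A)\subseteq F$ with $F\subseteq K'$ a finite connected subcomplex, which we identify with its representative. Define recursively a function $\rho_F:\omega^{<\omega}\to\omega$ and, for some $s$, maps $\theta_s:T(F,s)\to K'$:

- $\theta_\emptyset$ is the inclusion $F\subseteq K'$.
- If $\theta_s$ is defined, let $\rho_F(s)$ be such that the images under $\theta_s$ of the finitely many chosen loops extend in $K'$ over $\mathfrak B_N^1$ for all $N\ge\rho_F(s)$ (Lemma 14). For such $N$ let $\theta_{s^\frown N}$ be an extension of $\theta_s$; for other $N$ leave $\theta_{s^\frown N}$ undefined.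
- If $\theta_s$ is undefined, put $\rho_F(s)=0$ and leave all $\theta_{s^\frown N}$ undefined.

**Step 4: extend.** Pick $\rho\in\mathcal D$ with $\rho\ge\rho_F$ everywhere, and let $g=g_\rho$. Then $g(n)=\rho(g|n)\ge\rho_F(g|n)$ for all $n$, so by induction all $\theta_{g|n}$ are defined, each extending the previous ones. Now $T(F,g)$ is a retract of $L'\in AE(Z)$, so $f:A\to F\subseteq T(F,g)$ extends to $\tilde f:Z\to T(F,g)$. (We do not use the union of the $\theta_{g|n}$, whose continuity in the metric topology is not clear.) Take $\mu$ from Lemma 1 for the complex $T(F,g)$. The compact set $\tilde f(Z)$ is sent by $\mu$ into a finite subcomplex, so $\mu\tilde f$ maps $Z$ into some $T(F,g|n)$. And $\mu\tilde f|_A=\mu f\simeq f$ within $F$, because the homotopy of Lemma 1 preserves $F$. As $\theta_{g|n}$ is the inclusion on $F$, the map $\theta_{g|n}\mu\tilde f:Z\to K'$ restricts on $A$ to a map homotopic to $f$ in $K'$. By Borsuk's theorem $f$ extends. So $L'\le K'$ for every $K'\in AE(X)$, and $\operatorname{e-dim}X=[L']$. $\square$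

## 13. Fewer than $\mathfrak d$ simplices are not enough

Now let $K\in AE(X)$ have fewer than $\mathfrak d$ simplices. The only place where countability of $K$ was used is the construction of $Y$: Proposition 7 treats one task at each stage, and now there may be uncountably many tasks. Instead of choosing the blocks at stage $j$ for one task, we use the standard block $\mathfrak B_N^j$ everywhere with one large $N$. By Lemma 14 each task is content with all sufficiently large $N$, where "sufficiently large" depends on the history. We need a sequence of choices of $N$ which is large enough for each task at least sometimes; fewer than $\mathfrak d$ tasks allow this.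

**Lemma 16.** Let $\rho_t:\omega^{<\omega}\to\omega$ ($t\in T$), $|T|<\mathfrak d$. There is $z\in\omega^\omega$ such that for every $t\in T$ there are infinitely many $j$ with $z(j)\ge\rho_t(z|j)$.

**Proof.** **Step 1: functions of one number.** Put
$$\psi_t(k)=k+1+\max\{\rho_t(s):|s|\le k+1,\text{ all entries of }s\text{ are}\le k\}.$$
The maximum is over a finite set, and $\psi_t$ is nondecreasing. Since $|T|<\mathfrak d$, the family $\{\psi_t\psi_t\}_{t\in T}$ is not dominating. So there is $u\in\omega^\omega$ such that for every $t$, $u(k)\ge\psi_t\psi_t(k)$ for infinitely many $k$. Enlarging $u$, we may assume that $u$ is nondecreasing and $u(k)>k$.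

**Step 2: iterate $u$.** Let $z(0)=0$, $z(j+1)=u(z(j))$. Then $z$ is strictly increasing, so $z(j-1)\ge j-1$ for $j\ge1$. Thus $z|j$ has length $j\le z(j-1)+1$ and entries $\le z(j-1)$, and
$$\rho_t(z|j)\le\psi_t(z(j-1))\qquad(j\ge1).\tag{5}$$

**Step 3: two chances.** Let $u(k)\ge\psi_t\psi_t(k)$ and let $j$ be such that $z(j)\le k<z(j+1)$. Then
$$z(j+2)=u(z(j+1))\ge u(k)\ge\psi_t\psi_t(k)\ge\psi_t\psi_t(z(j)).$$
If $z(j+1)\ge\psi_t(z(j))$, then $z(j+1)\ge\rho_t(z|(j+1))$ by (5). Otherwise $z(j+1)<\psi_t(z(j))$, and $\rho_t(z|(j+2))\le\psi_t(z(j+1))\le\psi_t\psi_t(z(j))\le z(j+2)$. So one of $j+1,j+2$ is as required. Each $j$ arises from finitely many $k$, so infinitely many $k$ give infinitely many $j$. $\square$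

**Proposition 17.** If $K\in AE(X)$ has fewer than $\mathfrak d$ simplices, then $\operatorname{e-dim}X\ne[K]$.

**Proof.** By (1), $K$ is nonempty and connected with $H_1(K)$ torsion.

**Step 1: a tree of polyhedra.** For $s\in\omega^{<\omega}$ we define metrized polyhedra $Q_s\supseteq C$ and triangulations $\tau_s$. Let $Q_\emptyset$ be a 2-simplex, $C=\partial Q_\emptyset$. Given $Q_s$ with $|s|=i$, choose $\tau_s$ with $C\subseteq\tau_s^1$ and so fine that the image of each of its simplices in each $Q_{s|l}$, $l\le i$, has diameter $<2^{-i}$. Fix an orientation of the boundary of each 2-simplex. Let $Q_{s^\frown N}\to Q_s$ be the resolution of height $i+1$ that replaces every 2-simplex of $\tau_s$ by $\mathfrak B_N^{i+1}$, glued respecting orientations. Let $q_s^{s'}:Q_{s'}\to Q_s$ be the composed maps for $s\subseteq s'$, and $\mathcal P_s$ a family for $Q_s$ as in (a) of Section 5.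

**Step 2: tasks.** A task is $t=(s,P_1,P_2,f)$ with $P_1,P_2\in\mathcal P_s$, $P_1\subseteq\operatorname{int}P_2$, and $f:P_2\to F$ a chosen representative of a class in $[P_2,F]$, where $F\subseteq K$ is a finite subcomplex. As $\mathfrak d\ge\aleph_1$, $K$ has fewer than $\mathfrak d$ finite subcomplexes, so by (b) of Section 5 there are fewer than $\mathfrak d$ tasks.

The role of the pair $P_1\subseteq P_2$ is to make room: the triangulations are now fixed in advance and cannot be refined to suit $f$. For $s'\supseteq s$ call $s'$ *$t$-good* if every simplex of $\tau_{s'}$ meeting $P':=(q_s^{s'})^{-1}(P_1)$ lies in $(q_s^{s'})^{-1}(P_2)$. All $s'\supseteq s$ of sufficiently large length are $t$-good. Indeed images in $Q_s$ of simplices of $\tau_{s'}$ have diameter $<2^{-|s'|}$, and $P_1$ has positive distance from the complement of $\operatorname{int}P_2$; if either of these two sets is empty, there is nothing to show.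

**Step 3: what a task demands.** Let $s'$ be $t$-good, and let $P''$ be the union of the simplices of $\tau_{s'}$ meeting $P'$, a subcomplex contained in $(q_s^{s'})^{-1}(P_2)$. Extend $fq_s^{s'}|_{P''}$ to $f'':P''\cup\tau^1_{s'}\to K$, as $K$ is connected. By Lemma 14 there is $\rho_t(s')$ such that the finitely many loops $f''|_{\partial\sigma}$, $\sigma\not\subseteq P''$, extend in $K$ over $\mathfrak B_N^{|s'|+1}$ for all $N\ge\rho_t(s')$. Put $\rho_t=0$ at all other sequences.

**Step 4: what it gets when $N$ is large.** Let $s'$ be $t$-good, $N\ge\rho_t(s')$ and $p:Q_{s'^\frown N}\to Q_{s'}$. Define $G=f''$ on $\tau^1_{s'}$; $G=f''p$ on $W_\sigma$ if $\sigma\subseteq P''$; and let $G|_{W_\sigma}$ be an extension of $f''|_{\partial\sigma}$ in $K$ if $\sigma\not\subseteq P''$. These agree on $\tau^1_{s'}$, where $p$ is the identity. We claim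
$$G:Q_{s'^\frown N}\to K\quad\text{satisfies}\quad G=f\,q_s^{s'^\frown N}\ \text{ on }\ (q_s^{s'^\frown N})^{-1}(P_1).\tag{6}$$
Let $w$ be in this set, so $p(w)\in P'$. If $w\in\tau_{s'}^1$, then $w=p(w)$ lies in an edge or vertex meeting $P'$, hence contained in $P''$, and $G(w)=f''(w)=fq_s^{s'}(w)$. If $w\in W_\sigma$, then $\sigma$ meets $P'$, so $\sigma\subseteq P''$ and $G(w)=f''p(w)=fq_s^{s'}p(w)$.

**Step 5: the branch.** Let $z$ be as in Lemma 16 for the functions $\rho_t$, and let $Y=\varprojlim Q_{z|i}$. We show $K\in AE(Y)$. For $f:A\to K$, Lemma 2 gives $i$, $U$, a finite subcomplex $F\subseteq K$ and $g:U\to F$ with $gq_i|_A\simeq f$. By (a), used twice, choose $P_2$ and then $P_1$ in $\mathcal P_{z|i}$ with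
$$q_i(A)\subseteq P_1\subseteq\operatorname{int}P_2\subseteq P_2\subseteq U.$$
Let $f_*$ be the chosen representative of the class of $g|_{P_2}$ in $[P_2,F]$ and $t=(z|i,P_1,P_2,f_*)$. For all large $j$, $z|j$ is $t$-good, and for infinitely many $j$, $z(j)\ge\rho_t(z|j)$. Choose $j\ge i$ with both properties. Step 4 with $s'=z|j$ and $N=z(j)$ gives $G:Q_{z|(j+1)}\to K$. Since $q_i(A)\subseteq P_1$, (6) shows that $Gq_{j+1}:Y\to K$ restricts on $A$ to $f_*q_i|_A\simeq gq_i|_A\simeq f$. By Borsuk's theorem $f$ extends.

**Step 6: the obstruction.** Each $Q_{z|i}\to Q_{z|(i-1)}$ is a resolution of height $i$, so Proposition 12 and Corollary 13 apply to $Y$ and give $M\in AE(X)$ with $M\notin AE(Y)$. Hence $K\not\le M$, and $\operatorname{e-dim}X\ne[K]$. $\square$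

**Proof of Theorem C.** A complex realizing $\operatorname{e-dim}X$ lies in $AE(X)$, so by Proposition 17 it has at least $\mathfrak d$ simplices. By Proposition 15 some realization has at most $\mathfrak d$ simplices. So the least number is exactly $\mathfrak d$. $\blacksquare$
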